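\title{Increasing subsequences of random separable permutations and homogeneous sets of random cographs}

\begin{abstract}
We determine the order of magnitude of the longest increasing subsequence of a uniform separable permutation of size $n$, and of the largest clique, independent set and homogeneous set of a uniform labeled cograph on $n$ vertices. It is $n^{d}$ with $d=1/(2\theta)\approx 0.815$, where $\theta\in(\frac12,1)$ solves $\Gamma(1-\theta)^2=-\Gamma(1-2\theta)$, and the deviations from $n^d$ by a factor $y$ have polynomial bounds in $y$, uniformly in $n$. The same exponent governs samples of size $n$ from the Brownian separable permuton and the Brownian cographon of parameter $\frac12$, and for every parameter $p\in(0,1)$ we obtain an explicit exponent $d(p)$. All these models are two-type Galton--Watson trees conditioned on their number of leaves, and the statistic is computed by taking sums at one type of vertex and maxima at the other. Explicit sub- and supersolutions of a monotone distributional recursion give its tail in the unconditioned tree up to constants,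 and a decomposition along the path to a marked leaf transfers this tail to trees with exactly $n$ leaves.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Separable permutations and cographs}

Let $\sigma$ and $\tau$ be permutations of sizes $a$ and $b$. Their \emph{direct sum} $\sigma\oplus\tau$ and \emph{skew sum} $\sigma\ominus\tau$ are the permutations of size $a+b$ defined by $(\sigma\oplus\tau)(i)=\sigma(i)$ and $(\sigma\ominus\tau)(i)=b+\sigma(i)$ for $i\le a$, and by $(\sigma\oplus\tau)(i)=a+\tau(i-a)$ and $(\sigma\ominus\tau)(i)=\tau(i-a)$ for $i>a$. A permutation is \emph{separable} if it avoids the patterns $2413$ and $3142$; equivalently, it can be built from the permutation $1$ by iterated direct and skew sums. A graph is a \emph{cograph} if it has no induced path on four vertices; equivalently, it can be built from single vertices by iterated disjoint unions $G\sqcup H$ and joins $G\vee H$, the join being the disjoint union with all edges between $G$ and $H$ added.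

We write $\mathrm{LIS}(\sigma)$ for the length of a longest increasing subsequence of $\sigma$, and $\mathrm{LCL}(G)$ and $\mathrm{LIN}(G)$ for the sizes of a largest clique and a largest independent set of $G$. The size of a largest homogeneous set is $\mathrm{LHS}(G)=\max\{\mathrm{LCL}(G),\mathrm{LIN}(G)\}$. These quantities follow the constructions in the simplest possible way:
\begin{equation}\label{eq:rules}
\begin{aligned}
\mathrm{LIS}(\sigma\oplus\tau)&=\mathrm{LIS}(\sigma)+\mathrm{LIS}(\tau), &\mathrm{LIS}(\sigma\ominus\tau)&=\max\{\mathrm{LIS}(\sigma),\mathrm{LIS}(\tau)\},\\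
\mathrm{LCL}(G\vee H)&=\mathrm{LCL}(G)+\mathrm{LCL}(H), &\mathrm{LCL}(G\sqcup H)&=\max\{\mathrm{LCL}(G),\mathrm{LCL}(H)\},
\end{aligned}
\end{equation}
and $\mathrm{LIN}$ obeys the second line with $\vee$ and $\sqcup$ exchanged. For instance $31254=(1\ominus(1\oplus1))\oplus(1\ominus1)$ has $\mathrm{LIS}=\max\{1,1+1\}+\max\{1,1\}=3$.

The rules \eqref{eq:rules} give the range of possible sizes. If $G$ is a join or a union of $G_1$ and $G_2$, one of $\mathrm{LCL},\mathrm{LIN}$ adds and the other takes the maximum, so
\[
\mathrm{LCL}(G)\,\mathrm{LIN}(G)\ \ge\ \mathrm{LCL}(G_1)\,\mathrm{LIN}(G_1)+\mathrm{LCL}(G_2)\,\mathrm{LIN}(G_2).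
\]
By induction $\mathrm{LCL}\cdot\mathrm{LIN}\ge n$ for a cograph on $n$ vertices, hence $\sqrt n\le \mathrm{LHS}\le n$. The upper bound is attained by the complete graph. The lower bound is attained by the perfectly balanced cographs $G_{k+1}=(G_k\vee G_k)\sqcup(G_k\vee G_k)$, with $G_0$ a single vertex, which have $4^k$ vertices and $\mathrm{LCL}=\mathrm{LIN}=2^k$. A random cograph is neither complete nor balanced, and one expects a power $n^d$ with $\frac12<d<1$. The question is which power.

\subsection{The Brownian models}

Let $p\in(0,1)$ and let $e$ be a standard Brownian excursion on $[0,1]$. We use two standard almost sure properties of $e$: it has countably many local minima, and for Lebesgue-almost every pair $s<t$ the minimum of $e$ on $[s,t]$ is attained at a unique point, which is a local minimum. Attach to the local minima independent signs, $\oplus$ with probability $p$ and $\ominus$ with probability $1-p$. The \emph{sign of $\{s,t\}$} is the sign of the point where $e$ attains its minimum on $[s,t]$.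

Write $s\prec t$ if either $s<t$ and the sign of $\{s,t\}$ is $\oplus$, or $s>t$ and the sign of $\{s,t\}$ is $\ominus$, and set $\psi(t)=\mathrm{Leb}\{s\in[0,1]:s\prec t\}$. The \emph{Brownian separable permuton} is the random probability measure $\boldsymbol{\mu}_p=(\mathrm{id},\psi)_*\mathrm{Leb}$ on $[0,1]^2$. To obtain the random permutation $\mathrm{Perm}(\boldsymbol{\mu}_p,n)$, sample $n$ i.i.d.\ points from $\boldsymbol{\mu}_p$; almost surely their $x$-coordinates are distinct and their $y$-coordinates are distinct, and the permutation $\sigma$ is the one for which the point with the $i$-th smallest $x$-coordinate has the $\sigma(i)$-th smallest $y$-coordinate.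

The \emph{Brownian cographon} is the symmetric function $\boldsymbol{W}_p$ on $[0,1]^2$ equal to $1$ at $(x,y)$ if the sign of $\{x,y\}$ is $\oplus$ and to $0$ if it is $\ominus$. To obtain the random graph $\mathrm{Graph}(\boldsymbol{W}_p,n)$ on $\{1,\dots,n\}$, sample $U_1,\dots,U_n$ i.i.d.\ uniform on $[0,1]$, independently of everything else, and join $i\ne j$ if and only if $\boldsymbol{W}_p(U_i,U_j)=1$.

\subsection{The problem}

We say that $Y_n=n^{d+o(1)}$ \emph{with high probability} if $\mathbb P(n^{d-\eta}\le Y_n\le n^{d+\eta})\to1$ for every $\eta>0$. Consider the three sequences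
\begin{equation}\label{eq:three}
\mathrm{LIS}(\mathrm{Perm}(\boldsymbol{\mu}_{1/2},n)),\qquad \mathrm{LCL}(\mathrm{Graph}(\boldsymbol{W}_{1/2},n)),\qquad \mathrm{LIN}(\mathrm{Graph}(\boldsymbol{W}_{1/2},n)).
\end{equation}
It is known that there are explicit constants $\frac12<\alpha_*\le\beta^*<1$, with $\alpha_*\approx0.812$ and $\beta^*\approx0.975$, such that for all $\alpha<\alpha_*$ and $\beta>\beta^*$ each of the three lies in $[n^\alpha,n^\beta]$ with probability tending to $1$. The following problem comes from the paper of Borga, Da Silva and Gwynne~\cite{BDG}.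

\medskip
\noindent\textbf{Problem.} \emph{Assume that there is a deterministic exponent $d_{\mathrm{Br}}$ such that each sequence in \eqref{eq:three} is $n^{d_{\mathrm{Br}}+o(1)}$ with high probability; necessarily $d_{\mathrm{Br}}\in[\alpha_*,\beta^*]$. Let $\sigma_n$ be a uniform separable permutation of size $n$ and let $G_n$ be a uniform labeled cograph on $\{1,\dots,n\}$. Is it true that, with high probability, $\mathrm{LIS}(\sigma_n)=n^{d_{\mathrm{Br}}+o(1)}$ and $\mathrm{LHS}(G_n)=n^{d_{\mathrm{Br}}+o(1)}$?}
\medskip

One guesses a positive answer because all these objects are read off from large random trees with signs (Section~\ref{sec:models}), and because the uniform models are invariant under the exchange of the two signs (reversal of the permutation, complementation of the graph), which singles out $p=\frac12$. The trees are different, however: binary with independent signs in the Brownian models, of unbounded degree with alternating signs in the uniform ones. Moreover, no resemblance that is seen on a bounded number of sampled points can settle the question. If $m=\lceil n^{0.99}\rceil$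 and $\iota_m$ is the identity of size $m$, then $\sigma_n\oplus\iota_m$ is separable and has $\mathrm{LIS}\ge n^{0.99}$, while $k$ uniform positions all fall in the block $\sigma_n$ with probability at least $1-km/n\to1$.

\subsection{Results}

The answer is positive. Our proof does not use the assumption made in the problem; it proves it, and it identifies the exponent. Let $\theta_*$ be the unique solution in $(\frac12,1)$ of
\[
\Gamma(1-\theta)^2=-\Gamma(1-2\theta)
\]
(see Lemma~\ref{lem:lambda}) and let $d_*=\frac1{2\theta_*}$. Numerically $d_*\approx0.815$; this value is not used in the proofs.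

\begin{theorem}\label{thm:main}
Each sequence in \eqref{eq:three} is $n^{d_*+o(1)}$ with high probability, so the exponent $d_{\mathrm{Br}}$ exists and necessarily $d_{\mathrm{Br}}=d_*$. With high probability, $\mathrm{LIS}(\sigma_n)=n^{d_*+o(1)}$ and $\mathrm{LHS}(G_n)=n^{d_*+o(1)}$.
\end{theorem}

This follows from bounds that locate the order of magnitude up to constant factors.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] There is a constant $C$ such that, for $Y_n$ any of $\mathrm{LIS}(\sigma_n)$, $\mathrm{LCL}(G_n)$, $\mathrm{LIN}(G_n)$, $\mathrm{LHS}(G_n)$, for all $n\ge2$, and with $(\theta,d)=(\theta_*,d_*)$,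
\begin{equation}\label{eq:bounds}
\mathbb P(Y_n<yn^d)\le Cy^{2\theta}\quad(y>0),\qquad \mathbb P(Y_n\ge yn^d)\le Cy^{-\theta}(1+\log y)\quad(y\ge1).
\end{equation}
\item[(2)] For $p\in(0,1)$ let $\theta(p)\in(\frac12,1)$ be the solution of $-\frac{\Gamma(1-\theta)^2}{\Gamma(1-2\theta)}=\frac{1-p}p$ and let $d(p)=\frac1{2\theta(p)}$. Then $d(p)$ is continuous and strictly increasing, with limits $\frac12$ at $0^+$ and $1$ at $1^-$. The bounds \eqref{eq:bounds} hold for $\mathrm{LIS}(\mathrm{Perm}(\boldsymbol{\mu}_p,n))$ and $\mathrm{LCL}(\mathrm{Graph}(\boldsymbol{W}_p,n))$ with $(\theta,d)=(\theta(p),d(p))$, and for $\mathrm{LIN}(\mathrm{Graph}(\boldsymbol{W}_p,n))$ with $(\theta,d)=(\theta(1-p),d(1-p))$, for all $n\ge2$ and with $C$ depending on $p$.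
\end{enumerate}
\end{theorem}

Section~\ref{sec:binary} derives the equation for $\theta$ by hand on binary trees. Section~\ref{sec:trees} introduces a class of two-type trees and states two theorems about them: a tail estimate for the unconditioned tree (Theorem~\ref{thm:tail}) and the bounds \eqref{eq:bounds} for the tree with $n$ leaves (Theorem~\ref{thm:cond}). Section~\ref{sec:models} shows that all the models belong to this class and deduces Theorems~\ref{thm:main} and~\ref{thm:sharp}. Theorem~\ref{thm:tail} is proved in Section~\ref{sec:tail}, and Theorem~\ref{thm:cond} in Sections~\ref{sec:sizes} and~\ref{sec:spine}.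

The letters $C,c,c'$ denote positive constants that may change from line to line and depend only on the offspring laws. We write $[z^n]f$ for the coefficient of $z^n$ in $f$, and $1/\Gamma$ is the entire function, so that $1/\Gamma(0)=0$.

\section{The exponent, seen on binary trees}\label{sec:binary}

\subsection{A quadratic recursion}

Let $T$ be the Galton--Watson tree in which each vertex has $0$ or $2$ children with probability $\frac12$ each; it is critical, hence almost surely finite. Give the internal vertices independent signs, $\oplus$ with probability $p$. Give each leaf the value $1$, each $\oplus$ vertex the sum of the values of its children and each $\ominus$ vertex their maximum, and let $L$ be the value of the root. Each binary tree with $n$ leaves has probability $2^{-(2n-1)}$, so conditioning on $n$ leaves produces a uniform binary tree with independent signs; we shall see in Section~\ref{sec:models} that this is the tree behind the Brownian models. Without conditioning, the subtrees of the root are independent copies of $T$, so $L$ equals $1$, $L'+L''$ or $\max(L',L'')$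 with probabilities $\frac12$, $\frac p2$, $\frac{1-p}2$, where $L',L''$ are independent copies of $L$.

Let $t_n=\mathbb P(L>n)$ and $W(z)=1-\mathbb E z^L$. For any random variable $Y$ with values in $\{0,1,2,\dots\}$,
\begin{equation}\label{eq:tailgf}
\sum_{n\ge0}\mathbb P(Y>n)z^n=\frac{1-\mathbb E z^Y}{1-z}.
\end{equation}
Thus $t_n=[z^n]\frac{W}{1-z}$, and since $1-(1-W)^2=2W-W^2$,
\[
\mathbb P(L'+L''>n)=2t_n-[z^n]\frac{W^2}{1-z},\qquad \mathbb P(\max(L',L'')>n)=2t_n-t_n^2 .
\]
For $n\ge1$ the value $1$ does not exceed $n$, so $t_n$ is $\frac p2$ times the first quantity plus $\frac{1-p}2$ times the second. The terms linear in $t_n$ cancel, which is criticality, and what remains is the exact equation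
\begin{equation}\label{eq:binary}
p\Big(-[z^n]\frac{W^2}{1-z}\Big)=(1-p)\,t_n^2\qquad(n\ge1).
\end{equation}
The left side is what the sum gains over $2t_n$, and the right side is what the maximum loses. Since $\frac{W^2}{1-z}=(1-z)\big(\sum t_nz^n\big)^2$ and $t_0=1$, equation \eqref{eq:binary} determines $t_1,t_2,\dots$ one after the other. For $p=\frac12$ it reads $1-2t_1=t_1^2$ at $n=1$, so $t_1=\sqrt2-1$, and $2t_1-t_1^2-2t_2=t_2^2$ at $n=2$, that is $(1+t_2)^2=4t_1$.

If all signs are $\oplus$ (formally $p=1$), then $L$ is the number $|T|$ of leaves, and \eqref{eq:binary} says $W^2=1-z$. So $\mathbb E z^{|T|}=1-(1-z)^{1/2}$. This suggests trying $W=c\,(1-z)^\theta$ for general $p$. We need the asymptotics of binomial coefficients: for real $s$ that is not a positive integer, Stirling's formula gives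
\begin{equation}\label{eq:coef}
[z^n](1-z)^{s-1}=\frac{\Gamma(n+1-s)}{\Gamma(1-s)\,\Gamma(n+1)}=\frac{n^{-s}}{\Gamma(1-s)}+O(n^{-s-1}).
\end{equation}
With $W=c\,(1-z)^\theta$, both sides of \eqref{eq:binary} are of order $c^2n^{-2\theta}$, and the leading terms agree if and only if $-\frac p{\Gamma(1-2\theta)}=\frac{1-p}{\Gamma(1-\theta)^2}$. This is the equation of Theorem~\ref{thm:sharp}(2), and it predicts $\mathbb P(L\ge x)\approx x^{-\theta}$.

The exponent $d$ follows by comparison with the size. By \eqref{eq:coef}, $\mathbb P(|T|>n)\sim(\pi n)^{-1/2}$. If $L$ is of order $|T|^d$, then $x^{-\theta}\approx\mathbb P(L\ge x)\approx\mathbb P(|T|\ge x^{1/d})\approx x^{-1/(2d)}$, so $d=\frac1{2\theta}$.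

Two things separate this computation from a proof. First, $c\,(1-z)^\theta$ solves the recursion only to leading order; monotonicity of the recursion will turn approximate solutions into bounds. Second, $\{|T|=n\}$ has probability of order $n^{-3/2}$, far smaller than the probability $n^{-1/2}$ of $\{L\ge n^d\}$, so the tail of $L$ says nothing directly about the conditioned tree; a decomposition along a path to a leaf will recover independence.

\subsection{The ratio of gain to loss}

In the proof we shall mix two exponents $s$ and $t$. By \eqref{eq:coef}, the ratio of the gain $-[z^n](1-z)^{s+t-1}$ to the loss $[z^n](1-z)^{s-1}\cdot[z^n](1-z)^{t-1}$ tends to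
\[
\lambda(s,t)=-\frac{\Gamma(1-s)\Gamma(1-t)}{\Gamma(1-s-t)}\qquad(s,t\in(0,1)).
\]

\begin{lemma}\label{lem:lambda}
The function $\lambda$ is continuous on $(0,1)^2$ and strictly increasing in each variable. Moreover $\lambda(\frac12,\frac12)=0$ and $\lambda(s,s)\to\infty$ as $s\to1^-$. Hence for each $\rho>0$ there is a unique $\Theta(\rho)\in(\frac12,1)$ with $\lambda(\Theta(\rho),\Theta(\rho))=\rho$, and $\Theta$ is a continuous increasing bijection from $(0,\infty)$ onto $(\frac12,1)$.
\end{lemma}

\begin{proof}
Monotonicity is not visible on the quotient of Gamma functions, so we write $\lambda$ as an integral with a positive integrand. Fix $s\in(0,1)$ and let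
\[
J(s,t)=\int_0^1y^{-t-1}\big((1-y)^{-s}-1\big)\,dy .
\]
Since $(1-y)^{-s}-1=O(y)$ at $0$ and $s<1$, the integral converges locally uniformly, and is analytic in $t$, on $\{\Re t<1\}$. For real $t<0$ the two terms can be integrated separately, and Euler's Beta integral gives $J=\frac{\Gamma(-t)\Gamma(1-s)}{\Gamma(1-s-t)}+\frac1t$. As $t\,\Gamma(-t)=-\Gamma(1-t)$, this says
\[
tJ(s,t)-1=-\frac{\Gamma(1-s)\Gamma(1-t)}{\Gamma(1-s-t)} .
\]
Both sides are analytic on $\{\Re t<1\}$, so the identity extends, and $\lambda=tJ-1$ on $(0,1)^2$. For each $y\in(0,1)$ the integrand is positive and strictly increasing in $s$ and in $t$. So $J$ is positive and strictly increasing in both variables, and so is $tJ$ for $t>0$. Continuity holds because $\Gamma$ is continuous on $(0,1)$ and $1/\Gamma$ is entire, and $\lambda(\frac12,\frac12)=-\pi/\Gamma(0)=0$. Finally $\Gamma(\epsilon)\sim\epsilon^{-1}$ and $\Gamma(-1+2\epsilon)\sim-(2\epsilon)^{-1}$ as $\epsilon\to0^+$, so $\lambda(1-\epsilon,1-\epsilon)\sim2/\epsilon$. The last statement follows since $s\mapsto\lambda(s,s)$ is a continuous increasing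 bijection from $(\frac12,1)$ onto $(0,\infty)$.
\end{proof}

In this notation $\theta_*=\Theta(1)$ and $\theta(p)=\Theta(\frac{1-p}p)$; in particular $\theta(\frac12)=\theta_*$.

\section{Alternating Galton--Watson trees}\label{sec:trees}

An \emph{alternating tree} is a finite plane tree in which every internal vertex has at least two children and every vertex has a type $+$ or $-$, a child having the type opposite to that of its parent. The types are thus determined by the type of the root; we identify $+$ with $\oplus$ and $-$ with $\ominus$. We write $|t|$ for the number of leaves of $t$ and $d_v$ for the number of children of $v$. Give each leaf the value $1$, each internal $+$ vertex the \emph{sum} of the values of its children, and each internal $-$ vertex their \emph{maximum}; $L(t)$ is the value of the root. Values do not decrease from a child to its parent, and a maximum is at most a sum, so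
\begin{equation}\label{eq:fringe}
1\le L(t')\le L(t)\le|t|
\end{equation}
whenever $t'$ is a \emph{fringe subtree} of $t$, that is, a vertex of $t$ together with all its descendants.

Let $\xi^+,\xi^-$ be random variables with values in $\{0,2,3,\dots\}$. Put $p^\pm_k=\mathbb P(\xi^\pm=k)$, $q_\pm=p^\pm_0$ and
\[
\varphi_\pm(w)=\sum_{k\ge2}p^\pm_kw^k,\qquad f_\pm=q_\pm+\varphi_\pm,\qquad m_\pm=\varphi_\pm'(1),\qquad v_\pm=\varphi_\pm''(1).
\]
We assume throughout:

\medskip
\noindent\textbf{(H)}\quad $q_\pm>0$, $p_2^\pm>0$, the series $\varphi_\pm$ have radius of convergence larger than $1$, and $m_+m_-=1$.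
\medskip

For $\varepsilon\in\{+,-\}$ let $T^\varepsilon$ be the random tree whose root has type $\varepsilon$, whose types alternate with height, and in which a vertex of type $\pm$ has an independent number of children distributed as $\xi^\pm$. The even generations form a Galton--Watson process with mean offspring $m_+m_-=1$ and positive probability of no offspring, so $T^\varepsilon$ is almost surely finite. Put $X_\pm=|T^\pm|$ and $L_\pm=L(T^\pm)$. Every binary tree has positive probability, so $\mathbb P(X_\varepsilon=n)>0$ for all $n\ge1$, and we let $T^\varepsilon_n$ be $T^\varepsilon$ conditioned on having $n$ leaves. Finally put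
\[
\rho=\frac{v_-m_+^2}{v_+m_-}=\frac{v_-m_+^3}{v_+}>0,\qquad\theta=\Theta(\rho),\qquad d=\frac1{2\theta}\in(\tfrac12,1).
\]
The number $\rho$ plays the role of $\frac{1-p}p$ in \eqref{eq:binary}: it is the weight of the loss at maxima relative to the gain at sums, and it is the only feature of the offspring laws that enters the exponent.

\begin{theorem}\label{thm:tail}
Under \textup{(H)}, $c\,x^{-\theta}\le\mathbb P(L_\pm\ge x)\le C\,x^{-\theta}$ for all $x\ge1$.
\end{theorem}

\begin{theorem}\label{thm:cond}
Under \textup{(H)}, for $\varepsilon\in\{+,-\}$ and $n\ge2$,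
\[
\mathbb P(L(T^\varepsilon_n)<yn^d)\le Cy^{2\theta}\quad(y>0),\qquad\mathbb P(L(T^\varepsilon_n)\ge yn^d)\le Cy^{-\theta}(1+\log y)\quad(y\ge1).
\]
\end{theorem}

Each part of (H) has its use. Criticality $m_+m_-=1$ gives finiteness of the tree, on which the comparison principle of Section~\ref{sec:tail} rests; it cancels the linear terms of the recursion in Lemma~\ref{lem:defect}, it produces the exponent $-\frac32$ in Lemma~\ref{lem:size}, and it keeps the weights $Q_h$ of Section~\ref{sec:spine} bounded. The condition on the radii allows the two uses of singularity analysis. The conditions $q_\pm>0$, $p_2^\pm>0$ make every size possible; if $\xi^\pm$ took only the values $0$ and $3$, the number of leaves $1+\sum_v(d_v-1)$ would always be odd.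

\section{The models as alternating trees}\label{sec:models}

In each model we find an alternating tree with $n$ leaves on which the statistic is $L$, and whose law, given the type of the root, is proportional to a product of weights over internal vertices. Such a law is that of a conditioned Galton--Watson tree.

\begin{lemma}\label{lem:tilt}
Let $w^\pm_k\ge0$ $(k\ge2)$ and $z,Y_+,Y_->0$ be such that $q_\pm=z/Y_\pm$ and $p_k^\pm=w_k^\pm Y_\mp^k/Y_\pm$ define laws $\xi^\pm$ satisfying \textup{(H)}. Then $\mathbb P(T_n^\varepsilon=t)$ is proportional to $w(t)=\prod_vw^{\mathrm{type}(v)}_{d_v}$, the product being over internal vertices, on the set of alternating trees with $n$ leaves and root type $\varepsilon$.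
\end{lemma}

\begin{proof}
In the product $\mathbb P(T^\varepsilon=t)$, every vertex $v$ contributes $Y_{\mathrm{type}(v)}^{-1}$ in its own factor, and every vertex other than the root contributes $Y_{\mathrm{type}(v)}$ in the factor of its parent. Hence $\mathbb P(T^\varepsilon=t)=z^{|t|}Y_\varepsilon^{-1}w(t)$.
\end{proof}

Given the weights, the three numbers $z,Y_\pm$ are to be chosen so that the two laws have total mass $1$ and $m_+m_-=1$.

\begin{proposition}\label{prop:models}
In each case below there are laws $\xi^\pm$, satisfying \textup{(H)} and not depending on $n$, such that for every $n\ge2$ the variable $Y_n$ has the law of $L(T_n^\varepsilon)$ conditionally on the value $\varepsilon$ of a suitable random sign.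
\begin{enumerate}
\item[(a)] $Y_n=\mathrm{LIS}(\sigma_n)$, with $\rho=1$.
\item[(b)] $Y_n=\mathrm{LCL}(G_n)$ or $Y_n=\mathrm{LIN}(G_n)$, with $\rho=1$.
\item[(c)] $Y_n=\mathrm{LIS}(\mathrm{Perm}(\boldsymbol{\mu}_p,n))$ or $Y_n=\mathrm{LCL}(\mathrm{Graph}(\boldsymbol{W}_p,n))$, with $\rho=\frac{1-p}p$.
\end{enumerate}
\end{proposition}

In (a) and (b) we shall have $\xi^+=\xi^-$ in law. Then (H) forces $m_\pm=1$, and $\rho=1$ whatever the law; this is why the two uniform models share their exponent with $p=\frac12$.

\begin{proof}[Proof of \textup{(a)}]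
A separable permutation $\sigma$ of size $n\ge2$ is a direct sum or a skew sum, and not both, since $\sigma(1)<\sigma(n)$ in the first case and $\sigma(1)>\sigma(n)$ in the second. In the first case, cutting at all $j$ with $\sigma(\{1,\dots,j\})=\{1,\dots,j\}$ gives the unique writing $\sigma=\sigma_1\oplus\dots\oplus\sigma_k$, $k\ge2$, in which no $\sigma_i$ is a direct sum. Each $\sigma_i$ is a pattern of $\sigma$, hence separable, hence equal to $1$ or a skew sum. The second case is the same with $\oplus$ and $\ominus$ exchanged, cutting at all $j$ with $\sigma(\{1,\dots,j\})=\{n-j+1,\dots,n\}$. Iterating gives a bijection with alternating trees with $n$ leaves, the inverse being evaluation of the tree, and $\mathrm{LIS}=L$ by \eqref{eq:rules}. Given its root type, the tree of $\sigma_n$ is uniform: $w_k^\pm=1$.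

Take $Y_\pm=y$, so $p_k=y^{k-1}$ for $k\ge2$. The mean is $\sum_{k\ge2}ky^{k-1}=(1-y)^{-2}-1$, which equals $1$ for $y=1-\frac1{\sqrt2}$. Then $\sum_{k\ge2}p_k=\frac y{1-y}=\sqrt2-1$, so $q=2-\sqrt2>0$ and $z=qy$. The radius of convergence is $1/y>1$.
\end{proof}

\begin{proof}[Proof of \textup{(b)}]
A cograph on $n\ge2$ vertices is a join or a disjoint union, and not both, since a join is connected. A disjoint union decomposes uniquely into its connected components, which are induced subgraphs, hence cographs, and are single vertices or joins. A join decomposes in the same way along the components of the complement. Iterating gives a bijection between labeled cographs and \emph{cotrees}: non-plane trees with $n$ labeled leaves, internal vertices with at least two children, and alternating signs ($\oplus$ for join, $\ominus$ for union). By \eqref{eq:rules}, $\mathrm{LCL}=L$.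

Because of the labels, the children of each vertex are distinguishable, and a cotree has exactly $\prod_vd_v!$ plane embeddings. Embed the cotree of $G_n$ uniformly at random and forget the labels. An alternating tree $t$ has $n!$ labelings of its leaves, each obtained with probability proportional to $\prod_v1/d_v!$. So $w_k^\pm=1/k!$.

Take $Y_\pm=y$, so $p_k=y^{k-1}/k!$. The mean is $e^y-1$, which equals $1$ for $y=\ln2$. Then $\sum_{k\ge2}p_k=\frac{e^y-1-y}y=\frac1{\ln2}-1$, so $q=2-\frac1{\ln2}>0$ and $z=qy$. The radius of convergence is infinite. For $\mathrm{LIN}$, exchange the names of the two types: the weights do not change, and $\mathrm{LIN}$ becomes $L$.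
\end{proof}

\begin{proof}[Proof of \textup{(c)}]
Let $U_1,U_2,\dots$ be i.i.d.\ uniform on $[0,1]$, independent of the signed excursion. The points $(U_i,\psi(U_i))$, $i\le n$, are a sample from $\boldsymbol{\mu}_p$.

\emph{Step 1: a signed binary tree.} Let $U_{(1)}<\dots<U_{(n)}$ be the ordered sample. Almost surely, for all $i<j$ the minimum of $e$ on $[U_{(i)},U_{(j)}]$ is attained at a unique point, which is a local minimum; this point is not one of the $U_k$, since local minima are countable. Let $b_i\in(U_{(i)},U_{(i+1)})$ be this point for $j=i+1$. For general $i<j$ the point is the one among $b_i,\dots,b_{j-1}$ where $e$ is smallest. Split the sample at the $b_i$ where $e$ is smallest and repeat on both sides. This gives a plane binary tree whose leaves are $U_{(1)},\dots,U_{(n)}$ from left to right and whose internal nodes are $b_1,\dots,b_{n-1}$. The most recent common ancestor of two leaves $U_{(i)}<U_{(j)}$ is the first point that separates them, namely the minimizer of $e$ on $[U_{(i)},U_{(j)}]$. So the sign of $\{U_{(i)},U_{(j)}\}$ is the sign of the most recent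 common ancestor. Given $e$ and the sample, the signs of the $n-1$ distinct points $b_i$ are i.i.d.

\emph{Step 2: the shape is uniform.} Add a root below the top node, place it at height $0$ and every other vertex $u$ at height $e(u)$, and give each of the $2n-1$ edges the difference of heights as length. By a theorem of Le Gall \cite[Theorem~2.11]{LG05}, originally in~\cite{LG93}, this marked tree has a density with respect to the product of counting measure on plane binary shapes with $n$ leaves and Lebesgue measure on the $2n-1$ lengths, and the density is a function of the total length only. Integrating out the lengths gives the same mass to every shape.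

\emph{Step 3: the graph and the permutation.} Two vertices of the graph are adjacent if and only if their most recent common ancestor is $\oplus$. We claim that, likewise, for $U_i<U_j$ we have $\psi(U_i)<\psi(U_j)$ if the sign of $\{U_i,U_j\}$ is $\oplus$ and $\psi(U_i)>\psi(U_j)$ otherwise; in other words, $U_i\prec U_j$ implies $\psi(U_i)<\psi(U_j)$ almost surely. For every $N$, the relation $\prec$ on $U_1,\dots,U_N$ is the left-to-right order of the leaves after the two children of each $\ominus$ node are exchanged, hence a total order. Let $\mathcal F$ be generated by the signed excursion, $U_1$ and $U_2$, and let $\ell$ be the conditional probability given $\mathcal F$ that $U_3$ lies between $U_1$ and $U_2$ for $\prec$. On $\{U_1\prec U_2\}$, totality for $N=3$ gives $\mathbf 1\{U_3\prec U_2\}-\mathbf 1\{U_3\prec U_1\}=\mathbf 1\{U_1\prec U_3\prec U_2\}$, and taking conditional expectations gives $\psi(U_2)-\psi(U_1)=\ell$. On $\{\ell=0\}$, almost surely none of $U_3,\dots,U_N$ lies between $U_1$ and $U_2$, so these two have adjacent ranks among $U_1,\dots,U_N$. By exchangeability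 their ranks form a uniform pair of distinct elements of $\{1,\dots,N\}$, adjacent with probability $2/N$. So $\mathbb P(\ell=0)\le2/N$ for all $N$, and the claim follows.

Thus $\mathrm{LIS}$ and $\mathrm{LCL}$ are both the largest size of a set of leaves whose pairwise most recent common ancestors are all $\oplus$. Below a $\oplus$ node such a set is a union of one such set in each subtree, and below a $\ominus$ node it lies in one subtree. So this size is computed by sums at $\oplus$ and maxima at $\ominus$.

\emph{Step 4: contraction.} Contract all edges joining internal nodes of equal sign. The result is an alternating tree, and the root value is unchanged because sum and maximum are associative. Let $\mathrm{Cat}_k$ be the Catalan numbers. A contracted vertex with $k$ children comes from any of the $\mathrm{Cat}_{k-1}$ binary trees with $k$ leaves, whose $k-1$ internal nodes all carry its sign. So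
\[
w_k^+=p^{k-1}\mathrm{Cat}_{k-1},\qquad w_k^-=(1-p)^{k-1}\mathrm{Cat}_{k-1}.
\]
Let $\mathcal C(x)=\sum_{k\ge1}\mathrm{Cat}_{k-1}x^k=\frac{1-\sqrt{1-4x}}2$. The proof of Lemma~\ref{lem:tilt} shows what to take: $Y_\varepsilon$ must be the sum of $z^{|t|}w(t)$ over trees with root type $\varepsilon$. At the singular point $z=\frac14$, the single leaf contributes $\frac14$ and the other binary trees contribute $\mathcal C(\frac14)-\frac14=\frac14$, a fraction $p$ of which has root $\oplus$. So we put
\[
z=\tfrac14,\qquad Y_+=\tfrac{1+p}4,\qquad Y_-=\tfrac{2-p}4,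
\]
and verify (H). We have $\varphi_+(w)=\frac{\mathcal C(xw)-xw}{pY_+}$ with $x=pY_-$. Here $1-4x=(1-p)^2$, so $\mathcal C(x)=\frac p2$, $\mathcal C(x)-x=\frac{p^2}4$, $\mathcal C'(x)=(1-4x)^{-1/2}=\frac1{1-p}$ and $\mathcal C''(x)=2(1-4x)^{-3/2}=\frac2{(1-p)^3}$. Therefore $\varphi_+(1)=\frac p{4Y_+}=\frac p{1+p}=1-q_+$, the radius of $\varphi_+$ is $\frac1{4x}=\frac1{1-(1-p)^2}>1$, and
\[
m_+=\frac{x(\mathcal C'(x)-1)}{pY_+}=\frac{Y_-}{Y_+}\cdot\frac p{1-p},\qquad v_+=\frac{x^2\mathcal C''(x)}{pY_+}=\frac{2pY_-^2}{Y_+(1-p)^3}.
\]
Replacing $p$ by $1-p$ exchanges $Y_+$ and $Y_-$ and exchanges $w^+$ and $w^-$, so it gives the same facts for $\varphi_-$, with $m_-=\frac{Y_+}{Y_-}\cdot\frac{1-p}p$ and $v_-=\frac{2(1-p)Y_+^2}{Y_-p^3}$. Hence $m_+m_-=1$ and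
\[
\rho=\frac{v_-m_+^3}{v_+}=\frac{2(1-p)Y_+^2}{Y_-p^3}\cdot\frac{Y_-^3p^3}{Y_+^3(1-p)^3}\cdot\frac{Y_+(1-p)^3}{2pY_-^2}=\frac{1-p}p,
\]
in agreement with Section~\ref{sec:binary}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, given Theorem~\ref{thm:cond}]
The bounds of Theorem~\ref{thm:cond} hold for both root types, hence for any mixture. With Proposition~\ref{prop:models}(a),(b) this gives \eqref{eq:bounds} for $\mathrm{LIS}(\sigma_n)$, $\mathrm{LCL}(G_n)$ and $\mathrm{LIN}(G_n)$. For $\mathrm{LHS}(G_n)$, the lower tail follows from $\mathrm{LHS}\ge\mathrm{LCL}$ and the upper tail from a union bound over $\mathrm{LCL}$ and $\mathrm{LIN}$. Proposition~\ref{prop:models}(c) gives the bounds for $\mathrm{LIS}$ and $\mathrm{LCL}$ in (2). Flipping all signs complements the graph and replaces $p$ by $1-p$, so $\mathrm{LIN}(\mathrm{Graph}(\boldsymbol{W}_p,n))$ has the law of $\mathrm{LCL}(\mathrm{Graph}(\boldsymbol{W}_{1-p},n))$. Finally, as $p$ increases from $0$ to $1$, the ratio $\frac{1-p}p$ decreases continuously and strictly from $\infty$ to $0$, so by Lemma~\ref{lem:lambda}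 $\theta(p)$ decreases from $1$ to $\frac12$ and $d(p)$ increases from $\frac12$ to $1$, continuously and strictly.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:sharp}]
If $Y_n$ satisfies \eqref{eq:bounds}, the choices $y=n^{-\eta}$ and $y=n^\eta$ give $\mathbb P(Y_n\notin[n^{d-\eta},n^{d+\eta}])\le Cn^{-2\theta\eta}+Cn^{-\theta\eta}(1+\eta\log n)\to0$. Since $d(\frac12)=d_*$, this applies with $d=d_*$ to the three sequences \eqref{eq:three}, to $\mathrm{LIS}(\sigma_n)$ and to $\mathrm{LHS}(G_n)$. No other exponent is possible, because for $d'\ne d_*$ and small $\eta$ the intervals $[n^{d'-\eta},n^{d'+\eta}]$ and $[n^{d_*-\eta},n^{d_*+\eta}]$ are disjoint for $n\ge2$. The intersection of two events of probability tending to $1$ has probability tending to $1$, whatever the joint law of $\sigma_n$ and $G_n$.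
\end{proof}

\section{The tail of $L$ in the unconditioned tree}\label{sec:tail}

\subsection{A comparison principle}

For a law $\nu$ on $[0,\infty)$, let $Z_1,Z_2,\dots$ be i.i.d.\ with law $\nu$ and independent of $\xi^\pm$. Let $\mathsf S(\nu)$ be the law of $\sum_{j\le\xi^+}Z_j$, replaced by $1$ if $\xi^+=0$, and let $\mathsf M(\nu)$ be the law of $\max_{j\le\xi^-}Z_j$, replaced by $1$ if $\xi^-=0$. If $\nu_\pm$ is the law of $L_\pm$, then $\nu_+=\mathsf S(\nu_-)$ and $\nu_-=\mathsf M(\nu_+)$, so $\nu_-$ is a fixed point of $\Phi=\mathsf M\circ\mathsf S$. We identify a law with its tail function $g(x)=\nu[x,\infty)$; tail functions are the nonincreasing left-continuous functions that equal $1$ on $(-\infty,0]$ and tend to $0$ at $\infty$. Let $a(x)=\mathbb P(L_-\ge x)$, so $\Phi(a)=a$. Recall that $g\le g'$ everywhere if and only if the two laws can be coupled as $Z\le Z'$. Sums and maxima are nondecreasing in their arguments, so $g\le g'$ implies $\Phi(g)\le\Phi(g')$.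

\begin{lemma}\label{lem:comp1}
If $\Phi(g)\le g$ everywhere, then $a\le g$. If $\Phi(g)\ge g$ everywhere, then $a\ge g$.
\end{lemma}

\begin{proof}
Cut $T^-$ at height $2k$, give the vertices at that height, which have type $-$, i.i.d.\ values with tail $g$, and evaluate the rest of the tree as before. The root value has tail $\Phi^k(g)$, and it equals $L(T^-)$ if $T^-$ has height less than $2k$. Since $T^-$ is almost surely finite, $\Phi^k(g)\to a$ uniformly. If $\Phi(g)\le g$, monotonicity gives $\Phi^k(g)\le g$ for all $k$, and we let $k\to\infty$. If $\Phi(g)\ge g$, the inequalities are reversed.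
\end{proof}

Our test functions will satisfy $\Phi(g)(x)\le g(x)$ or $\Phi(g)(x)\ge g(x)$ only for large $x$, since these inequalities come from an asymptotic expansion. The next lemma says that at the other points it is enough to know the conclusion directly.

\begin{lemma}\label{lem:comp2}
If for every $x$ either $a(x)\le g(x)$ or $\Phi(g)(x)\le g(x)$, then $a\le g$. If for every $x$ either $a(x)\ge g(x)$ or $\Phi(g)(x)\ge g(x)$, then $a\ge g$.
\end{lemma}

\begin{proof}
For the first claim, $h=\min(g,a)$ is a tail function, and $\Phi(h)\le\min(\Phi(g),a)$ by monotonicity. Where $\Phi(g)(x)\le g(x)$ this gives $\Phi(h)(x)\le h(x)$; where $a(x)\le g(x)$ it gives $\Phi(h)(x)\le a(x)=h(x)$. By Lemma~\ref{lem:comp1}, $a\le h\le g$. For the second claim take $h=\max(g,a)$, for which $\Phi(h)\ge\max(\Phi(g),a)$, and reverse all inequalities.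
\end{proof}

\subsection{Test laws}

We need laws on which both the sum and the maximum can be computed. The maximum acts simply on tails and the sum on generating functions, so we want both to be explicit. For $s\in(0,1)$, the function $1-(1-z)^s$ is the generating function of the law
\[
\pi_s(n)=\frac{s(1-s)(2-s)\cdots(n-1-s)}{n!},\qquad n\ge1,
\]
whose tail is $[z^n](1-z)^{s-1}$ by \eqref{eq:tailgf}. For $s=\theta$ the leading terms of gain and loss cancel, as in Section~\ref{sec:binary}, and the sign of $\Phi(g)-g$ is left to error terms. So we keep the leading exponent $\theta$ and add a term with a larger exponent $\theta+\delta$: its cross term with the first has a sign that we choose, and it dominates the errors. We need $\theta+\delta<1$ and $0<\delta<\theta$, and both hold for $\delta=\frac{1-\theta}2$, since $\delta<\frac14$. Let $Z$ have generating function $1-W$, where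
\[
W(z)=c_1(1-z)^\theta+c_2(1-z)^{\theta+\delta},\qquad(c_1,c_2)=(\tfrac12,\tfrac12)\ \text{ or }\ (2,-1).
\]
As $c_1+c_2=1$, this means $\mathbb P(Z=n)=c_1\pi_\theta(n)+c_2\pi_{\theta+\delta}(n)$, with total mass $1$. In the second case the weights are positive because
\[
\frac{\pi_{\theta+\delta}(n)}{\pi_\theta(n)}=\frac{\theta+\delta}\theta\prod_{j=1}^{n-1}\frac{j-\theta-\delta}{j-\theta}\le\frac{\theta+\delta}\theta<2 .
\]
With $Z_j$ i.i.d.\ copies of $Z$ and the empty sum equal to $0$, put
\[
t_n=\mathbb P(Z>n)>0,\qquad b_n=\mathbb P\Big(\sum_{j\le\xi^+}Z_j>n\Big),\qquad a_n=1-f_-(1-b_n).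
\]
Thus $a_n$ is the probability that among $\xi^-$ independent copies of the sum, some copy exceeds $n$.

\begin{lemma}\label{lem:defect}
There is $\kappa>0$ such that $a_n-t_n=c_1c_2\,\kappa\,n^{-2\theta-\delta}(1+o(1))$.
\end{lemma}

\begin{proof}
By \eqref{eq:tailgf}, $\sum t_nz^n=\frac W{1-z}$ and $\sum b_nz^n=\frac{1-f_+(1-W)}{1-z}$. Let $R>1$ be smaller than the radius of $\varphi_+$. Taylor's formula at $w=0$ gives $1-f_+(1-w)=m_+w-\frac{v_+}2w^2+w^3k(w)$, with $k$ analytic on a neighborhood of $\{|1-w|\le R\}$, hence bounded on that disk.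

The cubic term is absent for binary trees, and we bound its coefficients by the transfer theorem \cite[Theorem~VI.3]{FS}, in the following form: if $F$ is analytic in a slit disk $\Delta=\{|z|<1+\eta\}\setminus[1,1+\eta)$ and $F(z)=O(|1-z|^{-\alpha})$ as $z\to1$ in $\Delta$, with $\alpha$ real, then $[z^n]F=O(n^{\alpha-1})$. The function $W$ is analytic in $\Delta$, and we must check that $|1-W|<R$ there for small $\eta$. For $|z|\le1$ we have $|1-W(z)|=|\mathbb Ez^Z|\le1$. For $z=re^{i\phi}\in\Delta$ with $r>1$ and $s\in(0,1)$, integrating along the radius from $e^{i\phi}$ and using $|1-ue^{i\phi}|\ge u-1$ gives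
\[
\big|(1-z)^s-(1-e^{i\phi})^s\big|\le\int_1^rs(u-1)^{s-1}\,du=(r-1)^s\le\eta^s .
\]
So $|1-W|\le1+3\eta^\theta$ on $\Delta$ for $\eta\le1$, which is less than $R$ for small $\eta$. Hence $W^3k(W)/(1-z)$ is analytic in $\Delta$ and is $O(|1-z|^{3\theta-1})$, its coefficients are $O(n^{-3\theta})$, and
\[
b_n=m_+t_n-\frac{v_+}2\,[z^n]\frac{W^2}{1-z}+O(n^{-3\theta}).
\]
By \eqref{eq:coef}, $t_n=O(n^{-\theta})$ and $[z^n]\frac{W^2}{1-z}=O(n^{-2\theta})$, so $b_n=O(n^{-\theta})$ and $b_n^2=m_+^2t_n^2+O(n^{-3\theta})$. Expanding $f_-$ at $1$ and using $m_+m_-=1$ and $v_-m_+^2=\rho\,m_-v_+$,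
\begin{equation}\label{eq:defect}
a_n=m_-b_n-\frac{v_-}2b_n^2+O(b_n^3)=t_n-\frac{m_-v_+}2\Big\{[z^n]\frac{W^2}{1-z}+\rho\,t_n^2\Big\}+O(n^{-3\theta}).
\end{equation}
The brace is the expression met in \eqref{eq:binary}. The exponents $2\theta$, $2\theta+\delta$, $2\theta+2\delta$ lie in $(1,2)$, so \eqref{eq:coef} applies to each term:
\begin{align*}
[z^n]\frac{W^2}{1-z}&=\frac{c_1^2\,n^{-2\theta}}{\Gamma(1-2\theta)}+\frac{2c_1c_2\,n^{-2\theta-\delta}}{\Gamma(1-2\theta-\delta)}+O(n^{-2\theta-2\delta}),\\
t_n^2&=\frac{c_1^2\,n^{-2\theta}}{\Gamma(1-\theta)^2}+\frac{2c_1c_2\,n^{-2\theta-\delta}}{\Gamma(1-\theta)\Gamma(1-\theta-\delta)}+O(n^{-2\theta-2\delta}),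
\end{align*}
where the errors $O(n^{-2\theta-1})$ have been absorbed since $2\delta<1$. Writing $\frac1{\Gamma(1-s-t)}=-\frac{\lambda(s,t)}{\Gamma(1-s)\Gamma(1-t)}$, the brace equals
\[
c_1^2\,n^{-2\theta}\,\frac{\rho-\lambda(\theta,\theta)}{\Gamma(1-\theta)^2}+2c_1c_2\,n^{-2\theta-\delta}\,\frac{\rho-\lambda(\theta,\theta+\delta)}{\Gamma(1-\theta)\Gamma(1-\theta-\delta)}+O(n^{-2\theta-2\delta}).
\]
The first term vanishes by the definition of $\theta$. In the second, $\lambda(\theta,\theta+\delta)>\lambda(\theta,\theta)=\rho$ by Lemma~\ref{lem:lambda}. The error $O(n^{-3\theta})$ in \eqref{eq:defect} is $o(n^{-2\theta-\delta})$ since $\delta<\theta$. The claim follows with $\kappa=m_-v_+\frac{\lambda(\theta,\theta+\delta)-\rho}{\Gamma(1-\theta)\Gamma(1-\theta-\delta)}>0$.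
\end{proof}

\subsection{Proof of Theorem~\ref{thm:tail}}

Lemma~\ref{lem:defect} gives the right inequality for $n\ge n_1$, with an unknown $n_1$. The range $n<n_1$ is handled by dilation, which commutes with sums and maxima. For $x_0>0$ let $g(x)=\mathbb P(x_0Z\ge x)$. For $x>0$ we have $g(x)=t_n$ with $n=n(x)=\lceil x/x_0\rceil-1$. For $x>1$, the value $1$ given to childless vertices is smaller than $x$, so $\mathsf S(g)(x)=b_n$ and $\Phi(g)(x)=1-f_-(1-b_n)=a_n$ with the same $n$. Since $t_n>0$ and $t_n\sim c_1n^{-\theta}/\Gamma(1-\theta)$, we have $cx^{-\theta}\le g(x)\le Cx^{-\theta}$ on $[1,\infty)$, with constants depending on $x_0$.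

\emph{Upper bound for $a$.} Take $(c_1,c_2)=(2,-1)$ and $n_1$ with $a_n\le t_n$ for $n\ge n_1$. We dilate so much that $g$ lies above $a$ on the uncontrolled range: since $a(x)\to0$, there is $x_0\ge1$ with $a(x_0)\le t_{n_1}$. If $x\le x_0$, then $g(x)=1\ge a(x)$ because $Z\ge1$. If $x_0<x\le(n_1+1)x_0$, then $n(x)\le n_1$ and $g(x)\ge t_{n_1}\ge a(x_0)\ge a(x)$. If $x>(n_1+1)x_0$, then $x>1$, $n(x)\ge n_1$, and $\Phi(g)(x)=a_n\le t_n=g(x)$. By Lemma~\ref{lem:comp2}, $a\le g$.

\emph{Lower bound for $a$.} Take $(c_1,c_2)=(\frac12,\frac12)$ and $n_1$ with $a_n\ge t_n$ for $n\ge n_1$. We contract so much that the uncontrolled range falls in $[0,1]$: let $x_0=\frac1{n_1+1}$. If $x\le1$, then $a(x)=1\ge g(x)$. If $x>1$, then $n(x)\ge n_1$ and $\Phi(g)(x)=a_n\ge t_n=g(x)$. By Lemma~\ref{lem:comp2}, $a\ge g$.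

\emph{The variable $L_+$.} Let $b(x)=\mathbb P(L_+\ge x)$. For $x>1$ we have $a(x)=\mathbb E[1-(1-b(x))^{\xi^-}]$, and $u\le1-(1-u)^k\le ku$ for $k\ge1$ and $u\in[0,1]$. So $(1-q_-)b(x)\le a(x)\le m_-b(x)$, which transfers both bounds to $b$. At $x=1$, $b(1)=1$. \qed

\section{The number of leaves}\label{sec:sizes}

To condition on $n$ leaves we need the probability of this event, and upper bounds on the probability that a forest has a prescribed number of leaves.

\begin{lemma}\label{lem:size}
$c\,n^{-3/2}\le\mathbb P(X_\pm=n)\le C\,n^{-3/2}$ for all $n\ge1$.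
\end{lemma}

\begin{proof}
Hypothesis (H) is symmetric in the two types, so we consider $X_+$ only. The functions $G_\pm(z)=\mathbb Ez^{X_\pm}$ satisfy $G_\pm=q_\pm z+\varphi_\pm(G_\mp)$, so $G_+(0)=0$ and $G_+=F(z,G_+)$ with
\[
F(z,w)=q_+z+\varphi_+\big(q_-z+\varphi_-(w)\big)=\sum F_{j,k}\,z^jw^k .
\]
We use the smooth implicit-function schema \cite[Theorem~VII.3]{FS}. It concerns a power series $G$ with nonnegative coefficients, analytic at $0$, with $G(0)=0$ and $G=F(z,G)$, under three hypotheses: (i) $F$ is analytic in $\{|z|<R',|w|<S'\}$; (ii) $F_{j,k}\ge0$, $F_{0,0}=0$, $F_{0,1}\ne1$, and $F_{j,k}>0$ for some $j$ and some $k\ge2$; (iii) there are $0<r<R'$ and $0<s<S'$ with $F(r,s)=s$ and $F_w(r,s)=1$. If moreover $G$ is aperiodic, then $[z^n]G\sim c_+r^{-n}n^{-3/2}$ with $c_+>0$.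

For (i) take $R'=S'=1+\eta$: as $\eta\to0$, $q_-(1+\eta)+\varphi_-(1+\eta)\to1$, and both $\varphi_\pm$ have radius larger than $1$. For (ii), $F(0,w)=\varphi_+(\varphi_-(w))$ starts with the term $p_2^+(p_2^-)^2w^4$, so $F_{0,0}=F_{0,1}=0$ and $F_{0,4}>0$. For (iii) take $r=s=1$: $F(1,1)=q_++\varphi_+(1)=1$ and $F_w(1,1)=m_+m_-=1$. All coefficients $\mathbb P(X_+=n)$, $n\ge1$, are positive, so $G_+$ is aperiodic. Thus $n^{3/2}\mathbb P(X_+=n)$ is a positive sequence with a positive limit.
\end{proof}

A sum of $r$ such variables has typical size $r^2$, so one expects point probabilities at most $r^{-2}$; and it reaches a value $n\gg r^2$ mainly when one of the $r$ terms is close to $n$, which costs $rn^{-3/2}$. The two bounds cross at $r=\sqrt n$.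

\begin{lemma}\label{lem:forest}
If $S$ is a sum of $r\ge1$ independent variables, each with the law of $X_+$ or of $X_-$, then $\mathbb P(S=n)\le C\min(r^{-2},rn^{-3/2})$ for all $n\ge1$.
\end{lemma}

\begin{proof}
\emph{The bound $r^{-2}$.} Let $X,X'$ be independent copies of $X_+$, or of $X_-$, and $\chi(t)=\mathbb Ee^{itX}$. Keeping only the terms with $X'=1$ and using Lemma~\ref{lem:size},
\[
1-|\chi(t)|^2=\mathbb E[1-\cos t(X-X')]\ge c\sum_{k\ge1}k^{-3/2}(1-\cos kt).
\]
For $0<|t|\le1$, the terms $k\le1/|t|$ satisfy $1-\cos kt\ge ck^2t^2$ and contribute at least $ct^2\sum_{k\le1/|t|}k^{1/2}\ge c|t|^{1/2}$. For $1\le|t|\le\pi$, the term $k=1$ is at least $1-\cos1$. So $|\chi(t)|\le e^{-c|t|^{1/2}}$ on $[-\pi,\pi]$, and Fourier inversion gives $\mathbb P(S=n)\le\frac1{2\pi}\int_{-\pi}^\pi e^{-cr|t|^{1/2}}dt\le Cr^{-2}$.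

\emph{The bound $rn^{-3/2}$.} If $r\ge\sqrt n$, then $r^{-2}\le rn^{-3/2}$ and we are done. For smaller $r$ we improve the first bound by a recursive inequality. For real $n>0$ let $s_r(n)$ be the supremum of $\mathbb P(S=m)$ over all integers $m\ge n$ and all such sums of $r$ variables, and put $s_0(n)=0$. Writing $S=\sum_jX_j$,
\[
m\,\mathbb P(S=m)=\sum_{j=1}^r\mathbb E[X_j;S=m]=\sum_{j=1}^r\sum_{k\le m}k\,\mathbb P(X_j=k)\,\mathbb P(S-X_j=m-k),
\]
with $k\,\mathbb P(X_j=k)\le Ck^{-1/2}$. For $k>m/2$ this factor is at most $Cm^{-1/2}$ and the other factors sum to at most $1$, so these terms contribute at most $Crm^{-1/2}$. For $k\le m/2$ the last factor is at most $s_{r-1}(m/2)$, so these terms contribute at most $Crm^{1/2}s_{r-1}(m/2)$. Dividing by $m\ge n$ and using that $s_{r-1}$ is nonincreasing,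
\begin{equation}\label{eq:star}
s_r(n)\le C\big(rn^{-3/2}+rn^{-1/2}s_{r-1}(n/2)\big).
\end{equation}
For $r=1$ this reads $s_1(n)\le Cn^{-3/2}$, which implies each of the three bounds below in its range. For $r\ge2$ we have $r-1\ge r/2$, and we insert into \eqref{eq:star} successively better bounds on $s_{r-1}(n/2)$.
\begin{enumerate}
\item[1.] From $s_{r-1}\le C(r-1)^{-2}$ we get $s_r(n)\le C(rn^{-3/2}+r^{-1}n^{-1/2})$ for all $r$ and $n$.
\item[2.] From step 1 we get $s_r(n)\le C(rn^{-3/2}+r^2n^{-2}+n^{-1})$, so $s_r(n)\le Cn^{-1}$ if $r\le2\sqrt n$.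
\item[3.] If $r\le\sqrt n$, then $r-1\le2\sqrt{n/2}$, so step 2 gives $s_{r-1}(n/2)\le Cn^{-1}$ and $s_r(n)\le Crn^{-3/2}$. \qedhere
\end{enumerate}
\end{proof}

\section{Trees with $n$ leaves}\label{sec:spine}

In $T_n^\varepsilon$ the subtrees are not independent. If we mark a leaf and fix its height $h$, however, the subtrees that hang off the path from the root to the leaf are independent unconditioned trees, subject to the single constraint that their sizes add up to $n-1$. By Lemma~\ref{lem:forest} the relevant heights are of order $\sqrt n$. Among $\sqrt n$ independent values with tail $x^{-\theta}$, the largest is of order $n^{1/(2\theta)}=n^d$, and since $\theta<1$ so is their sum. The value of the tree lies between the two.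

\subsection{Decomposition at a marked leaf}

Fix $\varepsilon$ and let $\varepsilon_j$ be the type at height $j$, equal to $\varepsilon$ for even $j$ and to $-\varepsilon$ for odd $j$. For $h\ge1$ let $T^{(h)}$ be the following random tree with a \emph{spine} $v_0,\dots,v_h$ (Figure~\ref{fig:spine}). For $j<h$, the vertex $v_j$ has type $\varepsilon_j$ and has $k$ children with probability $kp_k^{\varepsilon_j}/m_{\varepsilon_j}$, $k\ge2$; one of them, chosen uniformly, is $v_{j+1}$, and the other $R_j=k-1\ge1$ children are roots of independent copies of $T^{\varepsilon_{j+1}}$, the \emph{hanging trees}. The vertex $v_h$ is a leaf. All choices are independent.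

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[very thick] (0,0) -- (8,0);
\draw (0,0) -- (0.5,0.6);
\draw (0.5,0.6) -- (0.15,1.4) -- (0.85,1.4) -- cycle;
\draw (2,0) -- (2.5,0.6);
\draw[fill=gray!40] (2.5,0.6) -- (2.15,1.4) -- (2.85,1.4) -- cycle;
\draw (2,0) -- (2.5,-0.6);
\draw[fill=gray!40] (2.5,-0.6) -- (2.15,-1.4) -- (2.85,-1.4) -- cycle;
\draw (4,0) -- (4.5,-0.6);
\draw (4.5,-0.6) -- (4.15,-1.4) -- (4.85,-1.4) -- cycle;
\draw (6,0) -- (5.8,0.6);
\draw[fill=gray!40] (5.8,0.6) -- (5.45,1.4) -- (6.15,1.4) -- cycle;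
\draw (6,0) -- (6.7,0.6);
\draw[fill=gray!40] (6.7,0.6) -- (6.35,1.4) -- (7.05,1.4) -- cycle;
\node[circle,draw,fill=white,inner sep=1pt,label=below left:$v_0$] at (0,0) {$+$};
\node[circle,draw,fill=white,inner sep=1pt,label=below left:$v_1$] at (2,0) {$-$};
\node[circle,draw,fill=white,inner sep=1pt,label=below left:$v_2$] at (4,0) {$+$};
\node[circle,draw,fill=white,inner sep=1pt,label=below left:$v_3$] at (6,0) {$-$};
\node[circle,fill=black,inner sep=2pt,label=below:$v_4$] at (8,0) {};
\end{tikzpicture}
\caption{A tree seen from a marked leaf $v_4$ at height $4$. The thick path from the root $v_0$ is the spine, and the triangles are independent unconditioned trees hanging off it. The white triangles (even spine vertices) and the gray ones (odd spine vertices) form two independent groups: one group absorbs the constraint on the total number of leaves, the other is used to control $L$.}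
\label{fig:spine}
\end{figure}

Let $t$ be an alternating tree with root type $\varepsilon$ and let $v$ be a leaf of $t$ at height $h$, whose ancestors have $k_0,\dots,k_{h-1}$ children. Let $\Pi$ be the product of the probabilities of the subtrees hanging off the path to $v$. Then
\[
\mathbb P(T^\varepsilon=t)=q_{\varepsilon_h}\,\Pi\prod_{j<h}p_{k_j}^{\varepsilon_j},\qquad\mathbb P\big((T^{(h)},v_h)=(t,v)\big)=\Pi\prod_{j<h}\frac{k_jp^{\varepsilon_j}_{k_j}}{m_{\varepsilon_j}}\cdot\frac1{k_j}.
\]
So the first is $Q_h$ times the second, where $Q_h=q_{\varepsilon_h}\prod_{j<h}m_{\varepsilon_j}$. The product is $1$ for even $h$ and $m_\varepsilon$ for odd $h$, so $Q_h\le C$. If $t$ has $n\ge2$ leaves, every leaf has height in $[1,n-1]$, since each of its $h$ ancestors carries a hanging tree with at least one leaf. Summing over the $n$ leaves gives $n\,\mathbb P(T^\varepsilon=t)=\sum_{h=1}^{n-1}Q_h\mathbb P(T^{(h)}=t)$. With the lower bound of Lemma~\ref{lem:size}, for any set $\mathcal E$ of trees,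
\begin{equation}\label{eq:spine}
\mathbb P(T^\varepsilon_n\in\mathcal E)=\frac{\sum_{h=1}^{n-1}Q_h\,\mathbb P(T^{(h)}\in\mathcal E,|T^{(h)}|=n)}{n\,\mathbb P(X_\varepsilon=n)}\le Cn^{1/2}\sum_{h=1}^{n-1}\mathbb P(T^{(h)}\in\mathcal E,|T^{(h)}|=n).
\end{equation}

\subsection{Two independent groups}

The events in \eqref{eq:spine} involve both the values and the sizes of the hanging trees, and we have no information on the joint law of value and size of one tree. We avoid it by splitting $v_0,\dots,v_{h-1}$ into two groups according to the parity of the index. Each group has at least $\lfloor h/2\rfloor\ge\frac{h-1}2$ vertices, and at least $\frac h3$ if $h\ge2$. The data of the two groups (the $R_j$ and the hanging trees) are independent. For $i\in\{1,2\}$ let $D_i$ be the number of hanging trees of group $i$, let $S_i$ be their total number of leaves and $\Lambda_i$ the sum of their $L$-values; let $i'$ be the other index. Then $|T^{(h)}|=1+S_1+S_2$, the number $D_i$ is at least the size of group $i$, and $\mathbb ED_i\le Ch$ because $\mathbb ER_j=v_{\varepsilon_j}/m_{\varepsilon_j}$.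 Given the $R_j$, the variable $S_i$ is a sum of $D_i$ variables as in Lemma~\ref{lem:forest}. Hence for $n\ge2$
\begin{align}
\sup_{k\ge n/4}\mathbb P(S_i=k)&\le Chn^{-3/2}&&(h\ge1),\label{eq:S1}\\
\sup_k\mathbb P(S_i=k)&\le Ch^{-2}&&(h\ge2),\label{eq:S2}\\
\mathbb P(|T^{(h)}|=n)&\le C\min(h^{-2},hn^{-3/2})&&(h\ge1).\label{eq:S3}
\end{align}
Here \eqref{eq:S1} uses $\mathbb ED_i\le Ch$, and the left side is $0$ for the empty group when $h=1$; \eqref{eq:S2} uses $D_i\ge h/3$; and \eqref{eq:S3} applies the lemma to all $D_1+D_2\ge h$ hanging trees together, with $n-1\ge n/2$ leaves.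

\subsection{Proof of Theorem~\ref{thm:cond}}

Let $x=yn^d$. Since $2\theta d=1$, we have $x^\theta=y^\theta n^{1/2}$.

\emph{Lower deviations.} If $x\le1$ the probability is $0$ by \eqref{eq:fringe}, so let $x>1$. Let $A_i$ be the event that all hanging trees of group $i$ have $L$-value less than $x$. Hanging trees are fringe subtrees, so $L(T^{(h)})<x$ implies $A_1\cap A_2$. Each spine vertex carries at least one hanging tree, so the lower bound of Theorem~\ref{thm:tail} gives
\[
\mathbb P(A_i)\le(1-cx^{-\theta})^{(h-1)/2}\le Ce^{-c'hx^{-\theta}} .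
\]
If $|T^{(h)}|=n$, some group has $S_i\ge\frac{n-1}2\ge\frac n4$. We let this group pay for the size: conditionally on the data of group $i'$, the value $S_i=n-1-S_{i'}$ is prescribed, and \eqref{eq:S1} gives
\[
\mathbb P(L(T^{(h)})<x,|T^{(h)}|=n)\le\sum_{i=1}^2\mathbb P(A_{i'})\sup_{k\ge n/4}\mathbb P(S_i=k)\le Ce^{-c'hx^{-\theta}}hn^{-3/2}.
\]
Since $\sum_{h\ge1}he^{-\alpha h}=\frac1{4\sinh^2(\alpha/2)}\le\alpha^{-2}$ for $\alpha>0$, \eqref{eq:spine} gives $\mathbb P(L(T^\varepsilon_n)<x)\le Cn^{-1}x^{2\theta}=Cy^{2\theta}$.

\emph{Upper deviations.} Let $y\ge1$. If $x<2$ then $y<2$, so $y^{-\theta}\ge\frac12$ and the bound holds with $C\ge2$. If $x>n$ the probability is $0$ by \eqref{eq:fringe}. So let $2\le x\le n$. Taking $C\ge1$, the upper bound of Theorem~\ref{thm:tail} reads $\mathbb P(L_\pm\ge s)\le Cs^{-\theta}$ for all $s>0$. Because $\theta<1$, this gives $\mathbb E[L_\pm;L_\pm<u]\le\int_0^u\mathbb P(L_\pm\ge s)\,ds\le Cu^{1-\theta}$. Let $V_1,\dots,V_r$ have the laws of $L_+$ or $L_-$. If their sum is at least $u>0$, either some $V_j$ is at least $u$, or $\sum_jV_j\mathbf 1\{V_j<u\}\ge u$,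 so by Markov's inequality
\[
\mathbb P\Big(\sum_jV_j\ge u\Big)\le\sum_j\mathbb P(V_j\ge u)+\frac1u\sum_j\mathbb E[V_j;V_j<u]\le Cru^{-\theta}.
\]
Conditioning on the $R_j$, we get $\mathbb P(\Lambda_i\ge x/4)\le C\,\mathbb E[D_i]\,x^{-\theta}\le Chx^{-\theta}$. Replacing maxima by sums along the spine gives $L(T^{(h)})\le1+\Lambda_1+\Lambda_2$, so $L(T^{(h)})\ge x$ forces some $\Lambda_i\ge\frac{x-1}2\ge\frac x4$. Now the other group pays for the size; we do not know that it carries many leaves, so we use \eqref{eq:S2}. For $h\ge2$, conditioning on the data of group $i$,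
\[
\mathbb P(L(T^{(h)})\ge x,|T^{(h)}|=n)\le\sum_{i=1}^2\mathbb P(\Lambda_i\ge x/4)\sup_k\mathbb P(S_{i'}=k)\le Ch^{-1}x^{-\theta}.
\]
For $h=1$ the same bound follows from \eqref{eq:S3}, because $n^{-3/2}\le n^{-\theta}\le x^{-\theta}$. The sum of $h^{-1}$ diverges logarithmically, and \eqref{eq:S3} cuts it off at both ends: by \eqref{eq:spine},
\[
\mathbb P(L(T^\varepsilon_n)\ge x)\le Cn^{1/2}\sum_{h\ge1}\min\big(hn^{-3/2},\;h^{-1}y^{-\theta}n^{-1/2},\;h^{-2}\big).
\]
The first two terms are equal at $H_1=\sqrt n\,y^{-\theta/2}$ and the last two at $H_2=\sqrt n\,y^\theta\ge1$.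
\begin{itemize}
\item For $h\le H_1$ use the first term. Since $\sum_{h\le H_1}h\le H_1^2$, the contribution is at most $Cn^{-1}H_1^2=Cy^{-\theta}$.
\item For $H_1<h\le H_2$ use the second term. If the range is not empty and $h_0>H_1$ is its least element, then $\sum\frac1h\le1+\int_{h_0}^{H_2}\frac{du}u\le1+\log\frac{H_2}{H_1}=1+\frac{3\theta}2\log y$. The contribution is at most $Cy^{-\theta}(1+\log y)$.
\item For $h>H_2$ use the third term. Since $\sum_{h>H_2}h^{-2}\le2/H_2$, the contribution is at most $Cn^{1/2}/H_2=Cy^{-\theta}$.
\end{itemize}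
Adding the three contributions proves the upper bound, and with it Theorem~\ref{thm:cond}. By Section~\ref{sec:models}, Theorems~\ref{thm:sharp} and~\ref{thm:main} follow. \qed

\begin{thebibliography}{9}

\bibitem{BDG}
Jacopo Borga, William Da Silva, Ewain Gwynne,
\emph{Power-law bounds for increasing subsequences in Brownian separable permutons and homogeneous sets in Brownian cographons},
arXiv:2303.17030 (2023).

\bibitem{FS}
Flajolet, Sedgewick,
\emph{Analytic Combinatorics} (2009).

\bibitem{LG93}
Le Gall,
Probab. Theory Related Fields \textbf{96} (1993).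

\bibitem{LG05}
Le Gall,
Probab. Surveys \textbf{2} (2005).

\end{thebibliography}
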